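# Crossing numbers of graphs with an excluded minor: the bound $c_H\sum_v\deg(v)^2$

## 1. Drawings, crossings and minors

All graphs are finite, simple and undirected; when parallel edges are needed we say *multigraph*, and multigraphs have no loops. We write $|G|$ for the number of vertices, $\deg(v)$ for the degree of $v$ (counted with multiplicity in a multigraph), $\Delta(G)$ for the maximum degree, and $N(v)$ for the set of neighbors of $v$.

**Definition (drawing, crossing number).** A drawing of $G$ represents the vertices by distinct points of the plane and each edge by a simple curve between its endpoints, such that an edge meets no vertices except its own ends, any two edges meet in finitely many points, every common interior point is a proper crossing (no tangencies), and no three edges pass through a common point other than a vertex. A crossing is a pair of edges together with a point, other than a common endpoint, at which they meet. The crossing number $\mathrm{cr}(G)$ is the least number of crossings in a drawing of $G$.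

Two edges may cross several times, and each crossing point counts. Example: $\mathrm{cr}(K_5)=1$. It is at least $1$ because $K_5$ is not planar. For the other direction, draw $K_4$ in the plane as a triangle $xyz$ with a center $w$. Put a fifth vertex outside, join it to $x,y,z$ without crossings, and join it to $w$ by a curve that crosses only the edge $xy$.

**Definition (minor).** A graph $H$ is a minor of $G$ if $G$ contains pairwise disjoint connected vertex sets (branch sets), one for each vertex of $H$, such that there is an edge of $G$ between the branch sets of any two adjacent vertices of $H$. $G$ is $H$-minor-free if $H$ is not a minor of $G$.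

Example: $K_{s,n}$ has no $K_{s+2}$ minor. At most $s$ branch sets meet the side of size $s$. Every other branch set lies in the other side, so, being connected, it is a single vertex; two such vertices are not adjacent. So a complete minor has at most $s+1$ branch sets. In particular $K_{3,n}$ is $K_5$-minor-free for every $n$.

**Definition (Euler genus).** The sphere has Euler genus $0$; adding a handle raises the Euler genus by $2$, adding a crosscap by $1$. So the projective plane has Euler genus $1$ and the torus $2$.

Two textbook facts: embeddability in a fixed surface passes to minors, and a simple graph with $n\ge3$ vertices embedded in a surface of Euler genus $g$ has at most $3n-6+3g$ edges. So $K_t$ does not embed when $t(t-1)/2>3t-6+3g$, and graphs embedded in a surface of Euler genus at most $g$ exclude some $K_t$ with $t=t(g)$ as a minor.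

## 2. Path and tree decompositions, clique-sums, almost-embeddable graphs

**Definition (tree and path decompositions).** A tree decomposition of $G$ consists of a tree $T$ and sets (bags) $B_x\subseteq V(G)$ for $x\in V(T)$, such that every vertex is in a bag, every edge has both ends in a common bag, and for each vertex $v$ the nodes $x$ with $v\in B_x$ form a subtree of $T$. If $T$ is a path, we list the bags as $X_1,\dots,X_m$ and speak of a path decomposition. The pathwidth is the least $k$ for which there is a path decomposition with all $|X_i|\le k+1$.

Every clique of $G$ lies in one bag. Example: let $K_{3,n}$ have sides $\{1,2,3\}$ and $\{b_1,\dots,b_n\}$. The bags $X_i=\{1,2,3,b_i\}$ form a path decomposition, so the pathwidth is at most $3$.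

**Definition (clique-sum).** Take two disjoint graphs, identify a clique of one with a clique of equal size (possibly $0$) of the other, and then possibly delete edges of that clique.

Example: glue two copies of $K_4$ along a triangle and delete the edges of the triangle. The result is $K_{2,3}$. Gluing $n$ copies of $K_4$ along the same triangle, and deleting its edges at the last step, gives $K_{3,n}$.

**Definition (almost-embeddable graph).** A graph $J$ is $k$-almost-embeddable if there is $A\subseteq V(J)$ with $|A|\le k$ (the *apices*) such that $J-A=G_0\cup G_1\cup\dots\cup G_s$ with $s\le k$, where: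

* $G_0$ is embedded in a compact surface $\Sigma$ of Euler genus at most $k$;
* $G_1,\dots,G_s$ (the *vortices*) are pairwise vertex-disjoint;
* there are disjoint closed discs $D_1,\dots,D_s\subset\Sigma$ with $D_i\cap G_0=U_i:=V(G_0)\cap V(G_i)\subset\partial D_i$;
* if $U_i=\{u_1,\dots,u_m\}$ in cyclic order on $\partial D_i$ (from a suitable start), then $G_i$ has a path decomposition $X_1,\dots,X_m$ with $|X_j|\le k+1$ and $u_j\in X_j$.

Example with $k=2$: let $G_0$ be a cycle $u_1\dots u_m$ in the sphere, and $D_1$ a disc inside the cycle that touches it exactly in its vertices. Let $G_1$ have the vertices $u_1,\dots,u_m$ and the edges $u_iu_{i+2}$ for $1\le i\le m-2$. The bags $X_j=\{u_j,u_{j+1},u_{j+2}\}$ (omitting indices above $m$) are as required. So $G_0\cup G_1$ is $2$-almost-embeddable without apices, and it stays $2$-almost-embeddable if we add one apex adjacent to everything.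

## 3. From $\Delta(G)^2|G|$ to the sum of squared degrees

How many crossings does an $H$-minor-free graph need? The following bound is known, and we use it as a black box.

**(K)** For every graph $H$ there is $c=c(H)$ such that every $H$-minor-free graph $G$ has $\mathrm{cr}(G)\le c\,\Delta(G)^2|G|$.

This is wasteful when a few vertices have large degree. The question, taken from David R. Wood and Jan Arne Telle, "Planar Decompositions and the Crossing Number of Graphs with an Excluded Minor", arXiv:math/0604467 (2006), is whether each vertex can be charged only the square of its own degree. Pach and Tóth proved this for graphs of bounded genus. The answer is yes in general.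

**Theorem 1.** For every graph $H$ there is a constant $c_H$ such that every $H$-minor-free graph $G$ satisfies
$$\mathrm{cr}(G)\le c_H\sum_{v\in V(G)}\deg(v)^2 .$$

By Mader's theorem an $H$-minor-free graph has $|E(G)|\le C_H|G|$. Hence $\sum_v\deg(v)^2\le\Delta(G)\cdot2|E(G)|\le2C_H\Delta(G)|G|$, and Theorem 1 gives $\mathrm{cr}(G)\le c_H'\,\Delta(G)\,|G|$: the dependence on $\Delta(G)$ in (K) can be made linear.

The proof uses two external results. One is (K), and only for graphs with maximum degree at most $4$ embedded in a surface of bounded Euler genus. The other is the Robertson–Seymour structure theorem (*Graph Minors XVI*, JCTB 89, 2003, Thm 1.3), in this form: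

**(RS)** For every $h\ge5$ there is $k$ such that every $K_h$-minor-free graph can be obtained by clique-sums from $k$-almost-embeddable graphs.

Section 13 contains Theorems 2–5: a weighted version, a characterization of the minor-closed classes with such a bound, lower bounds on exponent and constant, and an explicit bound for pathwidth.

## 4. Complete bipartite graphs by hand

For planar graphs there is nothing to do. The first instructive family is $K_{3,n}$, which is $K_5$-minor-free. Here $\sum_v\deg(v)^2=3n^2+9n$, while for $n\ge3$ the quantity in (K) is $\Delta^2|G|=n^2(n+3)$, which is cubic.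

*Upper bound.* Put the $n$ vertices on the $x$-axis, $\lfloor n/2\rfloor$ to the left and $\lceil n/2\rceil$ to the right of the origin, and the other three at $(0,1),(0,2),(0,-1)$. Draw straight edges. Below the axis nothing crosses. Above it, two vertices on the same side of the origin give exactly one crossing: for $0<a<b$ the segments from $(0,1)$ to $(b,0)$ and from $(0,2)$ to $(a,0)$ cross, and the other two do not. This gives $\binom{\lfloor n/2\rfloor}2+\binom{\lceil n/2\rceil}2\le n^2/4$ crossings. (No three edges cross at a point after a small perturbation.)

*Lower bound.* We need a trick that will return in a stronger form.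

**Lemma 1.** In a drawing of a simple graph with the fewest crossings, edges with a common end do not cross.

*Proof.* Suppose the edges $cq$ and $cq'$ cross at $p$. Let the two curves exchange their initial parts from $c$ to $p$. Around $p$ the four branches appear in cyclic order so that the two branches of each old curve are opposite. So each new curve uses two adjacent branches, and near $p$ the new curves can be pulled apart. The union of the curves has changed only near $p$, so the crossing at $p$ is gone and no crossing is new. Some crossings between the two curves may have become self-crossings; cut off the loops, which creates no crossing either. We have a drawing with fewer crossings, a contradiction. $\square$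

Let $s,n\ge3$ and take a drawing of $K_{s,n}$ with the fewest crossings. By Lemma 1 each crossing involves four distinct vertices, two on each side, so it lies in exactly $(s-2)(n-2)$ copies of $K_{3,3}$. Each copy of $K_{3,3}$ contains a crossing, since $K_{3,3}$ is not planar. Hence
$$\mathrm{cr}(K_{s,n})\ \ge\ \frac{\binom s3\binom n3}{(s-2)(n-2)}=\frac{s(s-1)\,n(n-1)}{36}.\tag{1}$$
For $s=3$ we get $n(n-1)/6\le\mathrm{cr}(K_{3,n})\le n^2/4$. So the truth has the order of $\sum_v\deg(v)^2$.

## 5. Grid expansion, and why apices and clique-sums resist it

Here is the first approach one would try. Replace each vertex $v$ of degree $d_v$ by a $d_v\times d_v$ grid and attach the $d_v$ edges at $v$ to the top row. The new graph has maximum degree at most $4$ and $\sum_vd_v^2$ vertices. If (K) applies to it, with a fixed excluded minor, it can be drawn with $O(\sum_vd_v^2)$ crossings. Then contract each grid back to a vertex.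

If $G$ is embedded in a surface, attach the edges to the top row in their order around $v$. The expanded graph embeds in the same surface, and (K) applies. The contraction needs care: if $v$ is put at a corner and all edges run along the top row, then $d_v$ edges may run in parallel along one grid edge, and one crossing may turn into $d_ud_v$ crossings. Choosing the row *at random* repairs this, since a given row is used with probability $1/d_v$. We shall do this in Section 9.

In general the approach stops at this point: *the expanded graph need not exclude a fixed minor.* Let $G$ be the $n\times n$ grid plus an apex $a$ adjacent to all its vertices. $G$ has no $K_6$ minor, because deleting the branch set containing $a$ (or any branch set, if none contains $a$) would leave a $K_5$ minor of a planar graph. Nothing prescribes an order of the edges at $a$. Suppose we attach them to the top row of the big grid row by row, so that the vertex $(i,j)$ is attached to port number $(i-1)n+j$. Contract the grids of the vertices $(i,j)$ again. Now column $C_j$ of the $n\times n$ grid is connected. The ports for row $i$ are consecutive, so they form a connected set $R_i$. There is an edge between $R_i$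 and $C_j$ for all $i,j$, namely the one at the port of $(i,j)$. Contracting all these sets gives a $K_{n,n}$ minor, and contracting $n-1$ edges of a perfect matching of $K_{n,n}$ gives $K_{n+1}$. No fixed minor is excluded, and (K) says nothing.

So apices have to be treated outside the expansion: draw the rest in a half-plane so that all $d$ neighbors of the apices can be led to its boundary line, with few crossings. Section 8 does this for planar graphs. Vortices are drawn as chords in a disc (Section 7). The last obstacle, clique-sums, appears in Section 11 with its own failed attempt.

## 6. Two redrawing tools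

Curves are piecewise linear. In intermediate drawings we allow an edge to cross itself and two edges to cross several times, but everything stays in general position: finitely many intersections, all proper crossings, no triple points, no edge through a vertex. "Number of crossings" means the number of crossing points between distinct curves. Self-crossings are deleted at the very end by cutting off loops, which creates no new crossing.

**Lemma 2 (disc with holes).** Let $S$ be a closed disc minus the interiors of finitely many disjoint closed discs ("holes") in its interior. Disjoint pairs of points of $\partial S$ (all points distinct) can be joined by curves in $S$ that pairwise cross at most once.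

*Proof.* Cut $S$ along disjoint arcs that join each hole to the outer boundary and avoid the given points. The result is a disc with all given points on its boundary. Draw the pairs as chords, slightly perturbed so that no three meet. $\square$

So $n$ curves cost at most $n^2/2$ crossings, regardless of the order of the ends. When curves have to end at a vertex, take a tiny disc around the vertex as a hole, apply Lemma 2, and continue radially inside the tiny disc.

**Lemma 3 (star uncrossing).** Let $\mathcal F$ be finitely many curves from a common point $c$ to distinct points $q_1,\dots,q_m\ne c$, and $\mathcal O$ a finite family of other curves. Then $\mathcal F$ can be replaced by curves from $c$ to $q_1,\dots,q_m$, inside an arbitrarily small neighborhood of $\bigcup\mathcal F$, that are simple and pairwise disjoint except at $c$, without increasing the total number of crossings with $\mathcal O$. The curves are modified only by deleting loops and by changes near crossing points within $\mathcal F$.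

*Proof.* If a curve crosses itself, cut off a loop. Otherwise, if $\gamma_i$ and $\gamma_j$ cross at $p$, exchange their initial parts from $c$ to $p$ and separate the new curves near $p$, as in Lemma 1. Each curve still ends at its own $q$. Neither operation increases the total number of crossings with $\mathcal O$, since the union of the curves changes only near $p$ or loses a loop. Each operation decreases the number of crossings inside $\mathcal F$, self-crossings included. So the process ends. $\square$

## 7. Chord drawings from path decompositions

This section draws graphs of bounded pathwidth with the right number of crossings. It will be used for vortices and also, at the end, for gluing along a path of the decomposition tree.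

**Lemma 4.** Let $Q$ be a multigraph with a path decomposition $X_1,\dots,X_m$, $|X_i|\le k+1$. For each vertex $v$ choose a *home* $\pi(v)$ with $v\in X_{\pi(v)}$. Place the vertices on a circle in any linear order along which $\pi$ is nondecreasing, and draw the edges as chords (parallel edges as parallel copies). There are at most $k\sum_v\deg_Q(v)^2$ crossings.

Example: for $K_{3,n}$ with the bags $\{1,2,3,b_i\}$ use the order $1,2,3,b_1,\dots,b_n$. For $p<q$ in $\{1,2,3\}$ and $i<j$, the chords $pb_i$ and $qb_j$ cross and $pb_j$, $qb_i$ do not. So there are $3\binom n2$ crossings, and the lemma allows $3(3n^2+9n)$.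

*Proof.* **Step 1: halve every edge.** The purpose is to turn a crossing into a condition on two vertices only. Let $I_v=\{i:v\in X_i\}$, an interval. For each edge $e$ choose $\tau(e)$ such that both ends of $e$ lie in $X_{\tau(e)}$. Add a new point $y_e$ on the circle after all vertices with home $\le\tau(e)$ and before all vertices with home $>\tau(e)$, and order the points $y_e$ in a common gap so that $\tau$ is nondecreasing. Give $y_e$ the index $\tau(e)$ and a vertex $v$ the index $\pi(v)$. Indices are nondecreasing along the whole order: two points $y_e,y_f$ in different gaps, $y_e$ first, have a vertex $u$ between them with $\tau(e)<\pi(u)\le\tau(f)$.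

Two edges $e=vw$ and $f=ux$ cross only if their four ends are distinct and interleave, and then once. In this case $v,w$ separate $u,x$ on the circle, so the curve $v\,y_e\,w$ made of two chords meets the curve $u\,y_f\,x$. The six points are distinct, so some half-chord of $e$, say $(v,y_e)$, interleaves some half-chord of $f$, say $(u,y_f)$. Hence the number of crossings is at most $\sum_{\{u,v\}}N(u,v)$, where $N(u,v)$ counts the pairs $(e\ni v,\ f\ni u)$ such that $(v,y_e)$ and $(u,y_f)$ interleave.

**Step 2: bound $N(u,v)$.** All points between $v$ and $y_e$ have an index between $\pi(v)$ and $\tau(e)$, hence in $I_v$. If $(v,y_e)$ and $(u,y_f)$ interleave, one of $u,y_f$ lies between $v$ and $y_e$, and one of $v,y_e$ lies between $u$ and $y_f$. So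
$$\big(\pi(u)\in I_v\text{ or }\tau(f)\in I_v\big)\quad\text{and}\quad\big(\pi(v)\in I_u\text{ or }\tau(e)\in I_u\big).$$
Let $a_{vu}=\#\{e\ni v:\tau(e)\in I_u\}$. Put $A(v,u)=\deg(v)$ if $\pi(v)\in I_u$ and $A(v,u)=a_{vu}$ otherwise. The second condition allows at most $A(v,u)$ edges $e$, the first at most $A(u,v)$ edges $f$, so
$$N(u,v)\le A(v,u)A(u,v)\le\tfrac12\big(A(v,u)^2+A(u,v)^2\big).$$

**Step 3: sum.** Fix $v$. At most $k$ vertices $u\ne v$ lie in $X_{\pi(v)}$, and these contribute at most $k\deg(v)^2$ to $\sum_{u\ne v}A(v,u)^2$. For the others use $a_{vu}\le\deg(v)$ and $\sum_{u\ne v}a_{vu}\le k\deg(v)$ (for each $e\ni v$, at most $k$ vertices $u\ne v$ lie in $X_{\tau(e)}$); they contribute at most $k\deg(v)^2$. So $\sum_{u\ne v}A(v,u)^2\le2k\deg(v)^2$, and the number of crossings is at most $\frac12\sum_v\sum_{u\ne v}A(v,u)^2\le k\sum_v\deg(v)^2$. $\square$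

## 8. Flattening a planar graph

We have a planar graph of maximum degree $4$ with $N$ vertices and want to lead $d$ of them to a line, at cost $O(N+d^2)$.

The obvious way is to keep a plane embedding and send each chosen vertex to the outer face. This fails: take $m$ nested triangles, consecutive ones joined by three spokes, so $N=3m$ and $\Delta\le4$. Choose $d=\lfloor\sqrt N\rfloor$ innermost vertices. Each lies inside at least $m-\lceil d/3\rceil$ nested triangles, and a curve leading outward must cross all of these. The total has order $dm$, that is $N^{3/2}$, against a budget $N+d^2\le2N$. But here consecutive triangles are joined by only three edges. So cut the picture into layers of thickness about $\sqrt N$ along thin cuts, and lay the layers *side by side*: then no vertex is deep, and only the few cut edges have to be led from layer to layer. This works in general.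

**Lemma 5 (flattening).** Let $P$ be a simple planar graph with $N\ge1$ vertices and $\Delta(P)\le4$, and let $w_1,\dots,w_d$ be distinct vertices of $P$. Then $P$ has a drawing in $\{y<1\}$, together with curves in $\{y\le1\}$ from $w_i$ ($1\le i\le d$) to distinct points of the line $y=1$, with at most $75N+5d^2$ crossings in total.

*Proof.* **Step 1: depth.** We measure how deep a vertex is. Fix a plane embedding. Call two faces adjacent if they share an edge; the resulting dual graph is connected, since a generic curve joining two faces crosses edges one at a time. Let $\mathrm{dist}(F)$ be the dual distance of the face $F$ from the outer face, and $\lambda(v)$ the minimum of $\mathrm{dist}(F)$ over the faces $F$ at $v$. Since $\deg(v)\le4$, at most four sectors surround $v$ cyclically, and any two faces at $v$ have dual distance at most $2$. So faces at $v$ have dist in $[\lambda(v),\lambda(v)+2]$. The ends of an edge $uv$ share a face, hence $|\lambda(u)-\lambda(v)|\le2$.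

For $i\ge1$ let $E_i$ be the set of edges $uv$ with $\lambda(u)<i\le\lambda(v)$. Each edge lies in at most two sets $E_i$, with consecutive indices, and $P$ has at most $2N$ edges. So $\sum_i|E_i|\le4N$.

**Step 2: thin cuts.** We choose levels, about $\sqrt N$ apart, at which few edges pass. Let $s=\lceil\sqrt N\rceil\le2\sqrt N$. For $j\ge1$ choose $i_j\in\{2js,\dots,2js+s-1\}$ minimizing $m_j:=|E_{i_j}|$, and put $N_j=\sum_{i=2js}^{2js+s-1}|E_i|$. The windows are disjoint, so $\sum_jN_j\le4N$. The minimum is at most the average, so $sm_j\le N_j$. Since $N_j\le4N\le4s^2$, also $m_j^2\le N_j^2/s^2\le4N_j$. Hence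
$$\sum_jsm_j\le4N,\qquad\sum_jm_j^2\le16N .$$
Put $i_0=0$, $m_0=0$, $F_0=\emptyset$ and $F_j=E_{i_j}$ for $j\ge1$. Then $i_{j+1}-i_j\le3s$ for $j\ge0$, and $i_{j+1}-i_j\ge s+1\ge2$ for $j\ge1$. By the latter each edge lies in at most one $F_j$.

Let $P_j$ be the subgraph induced by the vertices with $i_j\le\lambda<i_{j+1}$. Every vertex is in exactly one $P_j$. An edge $uv$ with ends in different $P_j$'s, $\lambda(u)<\lambda(v)$, satisfies $\lambda(u)<i_j\le\lambda(v)$ for some $j\ge1$, so it lies in $F_j$; since this $j$ is unique, $uv$ joins $P_{j-1}$ to $P_j$. An edge inside some $P_j$ is in no $F_{j'}$. Only finitely many $P_j$ are nonempty.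

**Step 3: escape.** We show that inside $P_j$ no vertex is deep. Let $v\in P_j$, and take faces $f_{\lambda(v)},\dots,f_0$ with $\mathrm{dist}(f_q)=q$, consecutive ones adjacent, and $f_{\lambda(v)}$ incident with $v$. Move from $v$ through these faces, crossing one shared edge in each step. An edge of $P_j$ has both ends with $\lambda\ge i_j$, so both its faces have dist $\ge i_j$. Hence the step $f_q\to f_{q-1}$ can cross an edge of $P_j$ only if $q-1\ge i_j$. We get a curve from $v$, starting in a sector of $f_{\lambda(v)}$ at $v$, to the outer face of $P$, hence of $P_j$, which crosses at most $\lambda(v)-i_j\le3s$ edges of $P_j$.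

**Step 4: one layer in a disc.** We draw $P_j$ in a disc with all required curves leading to the boundary. Let $d_j$ be the number of $i$ with $w_i\in P_j$, so $\sum_jd_j=d$. Take $P_j$ with the embedding inherited from $P$, in the sphere. We need $c_j=m_j+m_{j+1}+d_j$ escape curves: one for each end in $P_j$ of an edge of $F_j\cup F_{j+1}$, and one for each $w_i\in P_j$. Let $B_v$ be a tiny disc around $v$. Start the escape curves of $v$ at distinct points of $\partial B_v$ inside a sector of $f_{\lambda(v)}$ at $v$. Apart from these starting points keep all escape curves outside the discs $B_u$; this is possible because a face stays connected when tiny discs around vertices are removed. Let all escape curves end at one common point $c$ of the outer face of $P_j$.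

Apply Lemma 3 with this $c$ and with $\mathcal O$ the edges of $P_j$. The escape curves become simple and pairwise disjoint except at $c$, and have at most $3s\,c_j$ crossings with $P_j$ in total. They still avoid the interiors of the discs $B_u$, since the changes happen near crossing points within the family. Join them to their vertices by disjoint radial segments in the discs $B_v$; these lie in sectors and cross nothing. Remove from the sphere a small open disc around $c$ that each escape curve meets in a single arc and that misses $P_j$. What remains is a closed disc $\Delta_j$, and the escape curves end at distinct points of $\partial\Delta_j$.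

**Step 5: side by side.** Place $\Delta_j$ in the interior of the square $S_j=[j,j+1]\times[0,1]$. In $S_j$ minus the interior of $\Delta_j$ use Lemma 2 to continue the escape curves: to the left side of $S_j$ for $F_j$, to the right side for $F_{j+1}$, to the top side for the $w_i$ (avoiding corners). This costs at most $c_j^2/2$ crossings. For each edge of $F_{j+1}$ use the same point on the common side of $S_j$ and $S_{j+1}$, so that its two halves fit together. All edges of $P$ are now drawn in $\{y<1\}$, and the curves from the $w_i$ end on $y=1$.

**Step 6: count.** The total is at most $\sum_j(3sc_j+c_j^2/2)$. Here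
$$3s\sum_jc_j\le6s\sum_jm_j+3sd\le24N+6\sqrt N\,d\le27N+3d^2,$$
$$\tfrac12\sum_jc_j^2\le\tfrac32\sum_j\big(m_j^2+m_{j+1}^2+d_j^2\big)\le48N+\tfrac32d^2 .$$
The sum is at most $75N+5d^2$. $\square$

## 9. One almost-embeddable piece

Now the grid expansion is used, but only away from the apices. The set $Z$ below will contain the apices; edges to $Z$ are led to a line.

**Proposition 6.** For every $k$ there is $c_k$ such that the following holds. Let $M$ be a multigraph with $V(M)=V_0\sqcup Z$, no edge inside $Z$, and with the simple graph underlying $M-Z$ a subgraph of a $k$-almost-embeddable graph with empty apex set. Let $D=\sum_{v\in V_0}\deg_M(v)^2$ and let $d$ be the number of $V_0$–$Z$ edges. Then $M-Z$ can be drawn in $\{y<0\}$, and the $V_0$–$Z$ edges can be drawn in $\{y\le0\}$ as curves from their ends in $V_0$ to distinct points of the line $y=0$, with at most $c_k(D+d^2)$ crossings in total.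

*Proof.* Isolated vertices in $V_0$ can be deleted first and placed at the end off the drawing. The case $V_0=\emptyset$ is trivial. So assume $d_v:=\deg_M(v)\ge1$ for all $v\in V_0$, and $D\ge1$. Let $G_0,\dots,G_s$, $\Sigma$, $D_i$ be as in the definition.

**Step 1: a drawing in $\Sigma$.** Assign each edge of $M-Z$ to some $G_i$ containing the underlying edge. Edges assigned to $G_0$ are drawn as parallel copies along the embedded edges, outside the discs $D_i$. For $i\ge1$ draw the edges assigned to $G_i$ in $D_i$ by Lemma 4, using the path decomposition of the vortex restricted to $V_0$: take $\pi(u_j)=j$, give every other vertex of $G_i$ any home, and place the vertices of home $j$ other than $u_j$ on $\partial D_i$ after $u_j$ and before $u_{j+1}$ (after $u_m$ and before $u_1$ if $j=m$). Along $\partial D_i$, starting at the position of $u_1$, homes are nondecreasing. Since $G_1,\dots,G_s$ are disjoint, each vertex gets one place, and there are at most $kD$ crossings in all. No edge crosses itself.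

**Step 2: grid expansion.** We reduce to maximum degree $4$. Replace crossings by dummy vertices of degree $4$. Replace each $v\in V_0$ by a $d_v\times d_v$ grid $\Gamma_v$ in a small disc; vertex $(i,j)$ is in row $i$ and column $j$. The top-row vertices $(1,1),\dots,(1,d_v)$ are the *ports*. Attach the edges of $M-Z$ at $v$ to ports in rotation order, one per port. The remaining ports are *reserved*, one for each $V_0$–$Z$ edge at $v$. A port has at most three neighbors in the grid, so all degrees are at most $4$. Subdivide every edge once. As no edge crossed itself, there were no loops, so the result $M_2$ is a simple graph, embedded in $\Sigma$, with $\Delta(M_2)\le4$. Before subdividing there were at most $(1+k)D$ vertices and so at most $2(1+k)D$ edges. Hence $M_2$ has $N\le3(1+k)D$ vertices.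

**Step 3: into the plane.** $M_2$ is embedded in a surface of Euler genus at most $k$, so it excludes some $K_t$ with $t=t(k)$ as a minor. By (K) with $\Delta\le4$, it has a drawing in the plane with at most $C_kN$ crossings. Replace these crossings by dummy vertices and subdivide every edge once. The result is a simple planar graph $P$ with $\Delta(P)\le4$ and $N'\le C_k'D$ vertices.

**Step 4: reserved ports to the line.** Apply Lemma 5 to $P$ with the $d$ reserved ports as $w_1,\dots,w_d$, and translate by $-1$ in the $y$-direction.

**Step 5: remove dummies.** In a small disc around a dummy vertex reconnect the two passing edges, with at most one crossing. Suppress subdivision vertices. Do this first for the vertices added in Step 3 and then for those added in Step 2. We obtain a drawing of the graph that arises from $M-Z$ by expanding every $v$ to $\Gamma_v$, together with $d$ curves from the reserved ports to the line $y=0$. The number of crossings is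
$$q\le75N'+5d^2+N'\le C_k''(D+d^2).$$

**Step 6: contract the grids by random routing.** Independently for each $v\in V_0$ choose a row $r_v\in\{1,\dots,d_v\}$ uniformly at random. Put $v$ at the grid vertex $(r_v,1)$. Route the edge at port $j$ from $v$ along row $r_v$ to column $j$, then along column $j$ to $(1,j)$, and out along the edge or curve attached at the port. Draw these as parallel curves along the drawn grid edges, joined arbitrarily in small discs around the grid vertices. The parts up to the exit from the small disc around the port form *zone $v$*: a family of curves from the common point $v$ to distinct points.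

The *load* of a drawn edge is the number of curves running along it. (Example: let $d_v=3$. The row edge from $(2,1)$ to $(2,2)$ has load $2$, for the ports $2$ and $3$, if $r_v=2$, and load $0$ otherwise.) An edge of column $j$ has load at most $1$, since only the curve to port $j$ uses it. An edge of row $i$ has load at most $d_v$ if $r_v=i$ and $0$ otherwise, so its expected load is at most $1$. Edges and curves outside the grids have load $1$.

A crossing in the drawing of Step 5 between two edges that are not in the same grid becomes as many crossings as the product of the two loads. If the edges are in different grids, the loads are independent; otherwise one of them is constantly $1$. So the expected number is at most $1$, and the expected total from such crossings is at most $q$. All other crossings arise between edges of one grid (or of a grid edge with itself), or in small discs around grid vertices, hence inside one zone. Remove these by Lemma 3, applied to one zone after another, with $\mathcal O$ all other curves. This does not increase the total number of crossings between different zones, or between zones and remaining curves. So some choice of the rows gives at most $q$ crossings.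 $\square$

## 10. The tree of pieces

We turn (RS) into a tree decomposition. First, the clique number of a $k$-almost-embeddable graph $J$ with apex set $A$ is bounded in terms of $k$. Each edge of a clique of $J-A$ lies in one of $G_0,\dots,G_s$. By Ramsey's theorem a large clique of $J-A$ would contain a large clique of one $G_i$; but cliques of $G_0$ have bounded size because of the genus, and a clique of a vortex lies in a bag, so it has size at most $k+1$. The apices add at most $k$. Since a $k$-almost-embeddable graph is $k'$-almost-embeddable for $k'\ge k$, we may enlarge $k$ and assume that $k\ge2$ and that all cliques in the almost-embeddable graphs used have size at most $k$.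

**Lemma 7.** Every $K_h$-minor-free $G$, $h\ge5$, has a tree decomposition $(T,(B_x))$ and $k$-almost-embeddable graphs $J_x$ with $V(J_x)=B_x$ and $G[B_x]\subseteq J_x$, such that for each edge $xy$ of $T$ the set $B_x\cap B_y$ is a clique of $J_x$ and of $J_y$, of size at most $k$.

Example: for $K_{3,n}$ we may take a star with center bag $\{1,2,3\}$ and leaf bags $\{1,2,3,b_i\}$; the $J_x$ are a triangle and copies of $K_4$.

*Proof.* Induction on the number of clique-sums. For a single $k$-almost-embeddable graph take a one-node tree. Let $G$ be a clique-sum of $G_1$ and $G_2$ along $K$, and take such decompositions of $G_1$ and $G_2$. The clique $K$ lies in one bag $B_x$ of the first and one bag $B_y$ of the second, so it is a clique of $J_x$ and of $J_y$. Add the tree edge $xy$; then $B_x\cap B_y=K$, and we have a tree decomposition. It remains to see that $G[B_z]\subseteq J_z$ for a bag $B_z$ of the first decomposition. An edge of $G$ inside $B_z$ that comes from $G_2$ has both ends in $K\cap B_z$. As $K$ was a clique of $G_1$ before deletions, it is an edge of $G_1[B_z]\subseteq J_z$. The same holds with the roles exchanged, and deleting edges of $G$ does no harm. $\square$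

Given $H$, put $h=\max(|H|,5)$; $H$-minor-free graphs are $K_h$-minor-free. From now on $G$, the decomposition of Lemma 7 and $k$ are fixed, $C$ denotes constants depending only on $k$ (possibly different at each occurrence), and
$$\Theta:=\sum_{v\in V(G)}\deg(v)^2 .$$

**Notation on the tree.** Root $T$ at $r$. Let $T_x$ consist of $x$ and its descendants. Let $A_r=\emptyset$, $A_x=B_x\cap B_{\mathrm{parent}(x)}$ for $x\ne r$, and $N_x=B_x\setminus A_x$. Let $t(v)$ be the top node whose bag contains $v$; then $v\in N_{t(v)}$, and the sets $N_x$ partition $V(G)$. Let $V_x=\bigsqcup_{y\in T_x}N_y=N_x\sqcup\bigsqcup_fV_f$, over the children $f$ of $x$.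

* **(F1)** If $uv\in E(G)$, then $t(u)$ and $t(v)$ are comparable. If moreover $v\in V_x$ and $u\notin V_x$, then $u\in A_x$.
* **(F2)** If $a\in B_x$ has a neighbor in $V_f$, $f$ a child of $x$, then $a\in A_f$. There is no edge between $V_f$ and $V_{f'}$ for distinct children $f,f'$ of a node.

*Proof.* Let $z$ be a node whose bag contains $u$ and $v$. Both $t(u)$ and $t(v)$ are equal to $z$ or ancestors of $z$, so they are comparable. If $v\in V_x$, then $t(v)\in T_x$ and hence $z\in T_x$. If $u\notin V_x$, then $t(u)\notin T_x$ is an ancestor of $z$, so it is a proper ancestor of $x$. The bags containing $u$ include those on the path from $t(u)$ to $z$, in particular $B_x$ and $B_{\mathrm{parent}(x)}$. This is (F1). If $a\in B_x$, then $t(a)$ is $x$ or an ancestor of $x$, so $a\notin V_f$, and (F1) applied to $f$ gives $a\in A_f$. Nodes of $T_f$ and $T_{f'}$ are incomparable, so (F1) forbids edges between $V_f$ and $V_{f'}$. $\square$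

For $a\in A_x$ let $d_x(a)=|N(a)\cap V_x|$; for $a\notin A_x$ put $d_x(a)=0$. By (F2), $|N(a)\cap V_f|=d_f(a)$ for every $a\in B_x$ and child $f$ of $x$. By (F1), a neighbor of $a\in N_x$ outside $V_x$ lies in $A_x$. Hence
$$a\in A_x:\ d_x(a)=|N(a)\cap N_x|+\sum_fd_f(a);\qquad a\in N_x:\ \deg(a)=|N(a)\cap B_x|+\sum_fd_f(a),\tag{2}$$
sums over the children $f$ of $x$. In particular $\sum_fd_f(a)\le\deg(a)$.

## 11. Leader children

A first way of gluing: draw the pieces bottom-up, and at each node $x$ let all edges from $A_x$ into $V_x$ dangle from the drawing of $V_x$. Gluing at $x$ then costs about $\sum_{a\in A_x}d_x(a)^2$, since these edges may have to be permuted.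

This stops working on the fan: a vertex $a$ joined to all vertices of a path $v_1\dots v_d$, with the path of bags $B_{x_i}=\{a,v_i,v_{i+1}\}$ ($1\le i\le d-1$), rooted at $x_1$. For $i\ge2$ we have $A_{x_i}=\{a,v_i\}$ and $V_{x_i}=\{v_{i+1},\dots,v_d\}$, so $d_{x_i}(a)=d-i$. The total $\sum_id_{x_i}(a)^2$ has order $d^3$, but $\Theta\le d^2+9d$. The edges at $a$ are paid for at every node they pass. But at $x_i$ all but one of them are simply passed on to the child $x_{i+1}$, and we should pay only for the part that is not passed on. So each node selects one child, its leader; along leaders we shall glue by Lemma 4.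

**Definition (leader).** If $A_x\ne\emptyset$, let
$$\lambda_x=\min_e\max_{a\in A_x}\big(d_x(a)-d_e(a)\big)\ge0,$$
where $e$ ranges over the children of $x$ and the extra option $e=\varnothing$ with $d_\varnothing\equiv0$. Let $e_x$ be a minimizer, the *leader* of $x$. If $A_x=\emptyset$, put $\lambda_x=0$ and $e_x=\varnothing$. For $a\in A_x$ write $l_x(a)=d_x(a)-d_{e_x}(a)\le\lambda_x$.

Example: in the fan, for $2\le i\le d-2$, the option $x_{i+1}$ gives $d_{x_i}(a)-d_{x_{i+1}}(a)=1$ and $d_{x_i}(v_i)-d_{x_{i+1}}(v_i)=1-0$; the option $\varnothing$ gives $d-i\ge2$. So $\lambda_{x_i}=1$ and the leader is $x_{i+1}$. At $x_{d-1}$ only $\varnothing$ is available, and $\lambda=1$ again. Thus $\sum_x\lambda_x^2=d-2$.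

One leader has to serve up to $k$ vertices of $A_x$ at once, and they may disagree on which child is best. The following lemma says that disagreement is affordable.

**Lemma 8.** $\displaystyle\sum_x\lambda_x^2\le(16+4k)\,\Theta$.

*Proof.* **Step 1: a single vertex.** We bound what is lost when each vertex follows its own heaviest child. For $a\in A_x$ let $s_x(a)=d_x(a)-\max_fd_f(a)$ (the maximum over the children is $0$ if there are none). With $p=\max_fd_f(a)$ and $s=s_x(a)$, the other children have total at most $s$ and each value at most $p$, so $\sum_fd_f(a)^2\le p^2+ps$ and
$$d_x(a)^2-\sum_fd_f(a)^2\ge(p+s)^2-p^2-ps\ge s^2 .$$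
If $a\in A_x$, the parent $y$ of $x$ has $a\in B_y$, so $y=t(a)$ or $a\in A_y$. So when we sum over all $x$ with $a\in A_x$, the left sides telescope, and only the children of $t(a)$ survive:
$$\sum_{x:\,a\in A_x}s_x(a)^2\le\sum_{f\text{ child of }t(a)}d_f(a)^2\le\deg(a)^2.\tag{3}$$

**Step 2: two types of nodes.** Consider $x$ with $\lambda_x>0$. It is of *type 1* if $s_x(a)\ge\lambda_x/4$ for some $a\in A_x$. Then $\lambda_x^2\le16s_x(a)^2$, and by (3) all these nodes together contribute at most $16\,\Theta$.

Otherwise $x$ is of *type 2*: $s_x(a)<\lambda_x/4$ for all $a\in A_x$. We show that two heavy vertices disagree. Let $W=\{a\in A_x:d_x(a)\ge\lambda_x\}$. The option $\varnothing$ in the definition of $\lambda_x$ shows $W\ne\emptyset$. For $a\in W$ let $h(a)$ be the child maximizing $d_f(a)$. It is unique, since $d_{h(a)}(a)=d_x(a)-s_x(a)>3\lambda_x/4$, while the other children contribute in total at most $s_x(a)<\lambda_x/4$. If $h\equiv f$ were constant on $W$, the option $e=f$ would give $d_x(a)-d_f(a)=s_x(a)<\lambda_x$ for $a\in W$, and $d_x(a)-d_f(a)\le d_x(a)<\lambda_x$ for $a\in A_x\setminus W$, contradicting the definition of $\lambda_x$. So there are $a,b\in W$ with $h(a)\ne h(b)$;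 charge $x$ to one such pair $\{a,b\}$.

**Step 3: one pair.** The reason why disagreement is cheap: below such a node the two vertices have little in common. For a pair $\{a,b\}$ and a node $x$ let $m_x=\min(d_x(a),d_x(b))$. If $x$ is charged to $\{a,b\}$, then $\lambda_x\le m_x$ and
$$\sum_fm_f\le\sum_{f\ne h(a)}d_f(a)+d_{h(a)}(b)\le s_x(a)+s_x(b)<\lambda_x/2,$$
where $d_{h(a)}(b)\le s_x(b)$ because $h(a)\ne h(b)$. For every node $x$ with $a,b\in A_x$, charged or not, $\sum_fm_f\le m_x$ by (2). We claim that for every $x$ with $a,b\in A_x$,
$$\sum_{y\in T_x\text{ charged to }\{a,b\}}\lambda_y\le2m_x .$$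
Induct from the leaves. If $y\in T_f$ is charged to $\{a,b\}$, $f$ a child of $x$, then $a,b\in B_y\cap B_x$, hence $a,b\in A_f$; so other children contribute nothing, and the induction hypothesis applies to these $f$. If $x$ is charged to $\{a,b\}$, the sum is at most $\lambda_x+2\sum_fm_f<2\lambda_x\le2m_x$. If not, it is at most $2\sum_fm_f\le2m_x$.

**Step 4: all pairs.** If some node $y$ is charged to $\{a,b\}$, then $t(a)$ and $t(b)$ are ancestors of $y$, hence comparable; name them so that $t(b)$ is an ancestor of, or equal to, $t(a)$. Any $y$ with $a,b\in A_y$ is a proper descendant of $t(a)$, so it lies in $T_f$ for a child $f$ of $t(a)$. The bags on the path from $y$ to $t(a)$ contain both $a$ and $b$, so $a,b\in A_f$. By Step 3 the $\lambda_y^2$ charged to $\{a,b\}$ sum to at most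
$$\sum_f(2m_f)^2\le4\sum_{f:\,b\in A_f}d_f(a)^2,\qquad f\text{ ranging over the children of }t(a)\text{ with }a,b\in A_f.$$
Summing over $b$ and using $|A_f|\le k$ gives at most $4k\sum_fd_f(a)^2\le4k\deg(a)^2$ for each $a$. So type 2 contributes at most $4k\,\Theta$. $\square$

## 12. Assembling the drawing: proof of Theorem 1

**Leader paths.** Following leaders partitions $V(T)$ into paths $Q=(y_0,y_1,\dots,y_m)$ with $e_{y_j}=y_{j+1}$ and $e_{y_m}=\varnothing$. The top $y_0$ is the root or a non-leader child of its parent. For a node $x$ put, with $V_\varnothing=\emptyset$,
$$U_x=V_x\setminus V_{e_x}=N_x\sqcup\bigsqcup_{f\ne e_x}V_f .$$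
Which edges leave $U_x$? An edge leaving $V_x$ goes to $A_x$ by (F1). An edge to $V_{e_x}$ starts in $A_{e_x}\subseteq B_x$ by (F1), hence in $B_x\cap V_x=N_x$. So an edge leaving $U_x$ goes either to $A_x$, or from $N_x\cap A_{e_x}$ to $V_{e_x}$. There are $\sum_{a\in A_x}(d_x(a)-d_{e_x}(a))=\sum_{a\in A_x}l_x(a)\le k\lambda_x$ of the former and $\eta_x:=\sum_{b\in N_x\cap A_{e_x}}d_{e_x}(b)$ of the latter ($\eta_x=0$ if $e_x=\varnothing$). By Cauchy–Schwarz and $|A_{e_x}|\le k$,
$$\eta_x^2\le k\sum_{b\in N_x}\deg(b)^2.\tag{4}$$

Bottom-up we construct:

* $\Lambda_x$: a drawing of $G[U_x]$ in a closed disc, where each edge leaving $U_x$ is drawn as a curve ending at its own point of the boundary of the disc;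
* $\mathrm{Lay}(Q)$, for a leader path with top $y_0$: a drawing of $G[V_{y_0}]$ in a closed disc, where each edge from $V_{y_0}$ to $A_{y_0}$ is drawn as a curve ending at its own point of the boundary. There are $w(y_0):=\sum_{a\in A_{y_0}}d_{y_0}(a)$ of these *dangling* edges, and by (F1) they are all edges leaving $V_{y_0}$.

For a non-leader child $f$ write $Q_f$ for the leader path with top $f$. For the root path, $A_r=\emptyset$ and $\mathrm{Lay}$ is a drawing of $G$. We construct $\Lambda_x$ from the $\mathrm{Lay}(Q_f)$, $f\ne e_x$ a child of $x$, and $\mathrm{Lay}(Q)$ from the $\Lambda_{y_j}$.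

### 12.1. One node: $\Lambda_x$ from the children that are not leaders

**Step 1: an auxiliary multigraph on the bag.** The idea is to hang each child on a single vertex $a_f$ of its attachment clique, and to lead the edges at the other vertices $b$ of the clique along copies of the edge $a_fb$. This stays inside $J_x$, because $A_f$ is a clique of $J_x$.

Children $f\ne e_x$ with $w(f)=0$ have no dangling edges; their $\mathrm{Lay}(Q_f)$ is placed in the final disc disjoint from everything else. For every other child $f\ne e_x$ choose $a_f\in A_f$ maximizing $d_f(a_f)\ge1$; whenever $a_f$ is mentioned, only such $f$ are meant. Let $M_x$ be the multigraph on $B_x$ (plus a vertex $h_x$ if $e_x\ne\varnothing$) with the edges: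

* (α) edges of $G[B_x]$ with at least one end in $N_x$;
* (β) for each such child $f$ and $b\in A_f\setminus\{a_f\}$: $d_f(b)$ parallel edges $a_fb$;
* (γ) for $b\in N_x\cap A_{e_x}$: $d_{e_x}(b)$ parallel edges $bh_x$.

Example: in the star decomposition of $K_{3,n}$, rooted at the center $r$, each leaf $f$ has $d_f(1)=d_f(2)=d_f(3)=1$. With $a_f=1$ for all leaves, $M_r$ consists of $n$ parallel edges $12$ and $n$ parallel edges $13$. The $n$ leaf drawings, each one vertex $b_i$ with three dangling ends, will sit near the vertex $1$.

**Step 2: degrees in $M_x$.** We check that $M_x$ is not heavier than what we may pay. A child $f$ contributes at $b\ne a_f$ just $d_f(b)$ edges, and at $a_f$ it contributes $\sum_{b\in A_f\setminus\{a_f\}}d_f(b)\le(k-1)d_f(a_f)$. Also $k\ge2$. For $a\in A_x$, (2) gives $l_x(a)=|N(a)\cap N_x|+\sum_{f\ne e_x}d_f(a)$. So, using (2),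
$$\deg_{M_x}(v)\le k\deg(v)\ (v\in N_x),\quad\deg_{M_x}(a)\le k\,l_x(a)\le k\lambda_x\ (a\in A_x),\quad\deg_{M_x}(h_x)=\eta_x.\tag{5}$$

Let $Ap_x$ be the set of apices of $J_x$ that lie in $N_x$. Put $Z=A_x\cup Ap_x\cup\{h_x\}$ (without $h_x$ if $e_x=\varnothing$) and $V_0=N_x\setminus Ap_x$. All edges of $M_x$ inside $V_0$ are parallel to edges of $J_x$ minus its apices: type (α) because $G[B_x]\subseteq J_x$, type (β) because $A_f$ is a clique of $J_x$, and type (γ) does not occur. Let
$$n_x=\sum_{z\in Z}\deg_{M_x}(z)+\sum_{a\in A_x}l_x(a)+\eta_x .$$
By (5), $n_x\le k^2\lambda_x+k\sum_{v\in Ap_x}\deg(v)+\eta_x+k\lambda_x+\eta_x$. With $|Ap_x|\le k$, Cauchy–Schwarz and (4),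
$$n_x^2\le C\Big(\sum_{v\in N_x}\deg(v)^2+\lambda_x^2\Big).\tag{6}$$

**Step 3: draw $M_x$.** Apply Proposition 6 to $M_x$ without its edges inside $Z$. By (5), $D\le k^2\sum_{v\in N_x}\deg(v)^2$, and $d\le n_x$. We get a drawing in $\{y\le0\}$ with at most $C(\sum_{v\in N_x}\deg(v)^2+n_x^2)$ crossings. Above the line $y=0$ take a rectangle with bottom side on this line containing the ends of the $V_0$–$Z$ curves, and with disjoint small discs $O_z$ ($z\in Z$) in its interior as holes. By Lemma 2 draw in it, pairwise crossing at most once, the following at most $n_x$ curves:

* the continuations of the $V_0$–$Z$ edges to $\partial O_z$;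
* the edges of $M_x$ inside $Z$, between the boundaries of the discs of their ends;
* for every $a\in A_x$, $l_x(a)$ *exit* curves from $\partial O_a$ to the top side;
* $\eta_x$ exit curves from $\partial O_{h_x}$ to the top side.

This costs at most $n_x^2$ crossings. For $v\in V_0$ let $O_v$ be a small disc around $v$ in the drawing of Proposition 6.

**Step 4: fill in the discs.** We insert the children and make the connections. In $O_v$ ($v\in B_x$) place, as a hole, a copy of $\mathrm{Lay}(Q_f)$ for every $f$ with $a_f=v$. Then join ends by Lemma 2 as follows.

* *$v\in N_x$.* Put the vertex $v$ in $O_v$, as a tiny hole. Connect to $v$: all ends at $\partial O_v$ of (α)- and (γ)-edges; the ends of (β)-edges in which $v$ plays the role of $b$ (these represent edges from $v$ to $V_f$); and, for each $f$ with $a_f=v$, the $d_f(v)$ dangling ends of $\mathrm{Lay}(Q_f)$ belonging to edges at $v$. By (2) the number of curves arriving at $v$ is $|N(v)\cap B_x|+d_{e_x}(v)+\sum_{f\ne e_x}d_f(v)=\deg_G(v)$. For $a_f=v$ and $b\in A_f\setminus\{v\}$, connect the $d_f(b)$ ends of the (β)-edges $a_fb$ to the $d_f(b)$ dangling ends of $\mathrm{Lay}(Q_f)$ belonging to edges at $b$. At most $\deg_{M_x}(v)+\sum_{f:\,a_f=v}d_f(v)\le(k+1)\deg(v)$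 curves are used, hence at most $(k+1)^2\deg(v)^2$ crossings.
* *$a\in A_x$.* Connect to the $l_x(a)$ exits: the (α)-ends, the (β)-ends in which $a$ plays the role of $b$, and the $d_f(a)$ dangling ends at $a$ of $\mathrm{Lay}(Q_f)$ for each $f$ with $a_f=a$. The numbers agree, since $l_x(a)=|N(a)\cap N_x|+\sum_{f\ne e_x}d_f(a)$. Connect the remaining (β)-ends to the dangling ends of the $\mathrm{Lay}(Q_f)$ with $a_f=a$ as before. At most $(k+1)l_x(a)\le(k+1)\lambda_x$ curves are used, hence at most $(k+1)^2\lambda_x^2$ crossings.
* *$h_x$.* Connect the $\eta_x$ (γ)-ends to the $\eta_x$ exits; at most $\eta_x^2$ crossings.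

**Step 5: check that every edge is there.** By (F2), an edge of $G[U_x]$ not inside some $V_f$ lies inside $N_x$, which is type (α), or joins some $b\in N_x\cap A_f$ to $V_f$ with $f\ne e_x$. In the latter case it is a dangling end of $\mathrm{Lay}(Q_f)$ joined to $b$ inside $O_b$ if $b=a_f$, and otherwise joined to $b$ via a (β)-edge. An edge leaving $U_x$ joins $N_x$ to $A_x$ (type (α), then an exit), or $V_f$ to some $b\in A_x\cap A_f$ (a dangling end, a (β)-edge if $b\ne a_f$, then an exit at $O_b$), or $N_x\cap A_{e_x}$ to $V_{e_x}$ (type (γ), then an exit). All these are represented by concatenations of curves, and the leaving edges end on the top side. A closed disc containing the drawing, with the top side on its boundary, gives $\Lambda_x$. By (4) and (6) the number of new crossings, that is, those not inside some $\mathrm{Lay}(Q_f)$, is at most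
$$C\Big(\sum_{v\in N_x}\deg(v)^2+\lambda_x^2\Big).\tag{7}$$

### 12.2. One leader path: $\mathrm{Lay}(Q)$ from $\Lambda_{y_0},\dots,\Lambda_{y_m}$

**Step 1: contract each $U_j$ to a point.** We find a graph of small pathwidth that records the edges between the parts. Write $U_j=U_{y_j}$, so that $V_{y_0}=\bigsqcup_jU_j$. Consider an edge between $U_i$ and $U_j$ with $i<j$. Since $U_j\subseteq V_{y_{i+1}}=V_{e_{y_i}}$, its end in $U_i$ lies in $N_{y_i}$. By (F1) with $x=y_j$, this end also lies in $A_{y_j}$. Let $K_Q$ be the multigraph on $p_{-1},p_0,\dots,p_m$ with one edge $p_ip_j$ for each edge of $G$ between $U_i$ and $U_j$ ($0\le i<j$), and one edge $p_{-1}p_j$ for each edge of $G$ between $A_{y_0}$ and $U_j$.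

**Step 2: a path decomposition of $K_Q$.** For $0\le j\le m$ let
$$X_j=\{p_j\}\cup\{p_i:0\le i<j,\ N_{y_i}\cap A_{y_j}\ne\emptyset\}\cup\{p_{-1}:A_{y_0}\cap A_{y_j}\ne\emptyset\},$$
with $p_{-1}$ added to $X_0$ if $A_{y_0}=\emptyset$. The sets $A_{y_0},N_{y_0},N_{y_1},\dots$ are pairwise disjoint and $|A_{y_j}|\le k$. So $|X_j|\le k+1$ for $j\ge1$, and $|X_0|\le2\le k+1$. Each $p_i$ lies in a contiguous set of bags: a vertex of $N_{y_i}\cap A_{y_j}$ lies in $A_{y_{j'}}$ for all $i<j'\le j$, and a vertex of $A_{y_0}\cap A_{y_j}$ lies in $A_{y_{j'}}$ for all $0\le j'\le j$. Every edge lies in a bag: for $p_ip_j$, $0\le i<j$, this was shown in Step 1; for $p_{-1}p_j$, the end in $A_{y_0}$ of the corresponding edge lies in $A_{y_j}$ by (F1) with $x=y_j$, so $p_{-1},p_j\in X_j$.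

By Lemma 4 with homes $\pi(p_j)=j$ ($j\ge0$) and $\pi(p_{-1})=0$, $K_Q$ has a drawing in a disc with its vertices on the boundary circle and at most $k\sum_{j\ge-1}\deg_{K_Q}(p_j)^2$ crossings.

**Step 3: degrees.** The edges at $p_j$, $j\ge0$, correspond exactly to the edges leaving $U_j$. Indeed every vertex of $A_{y_j}$ lies in $A_{y_0}$ or in some $N_{y_i}\subseteq U_i$ with $i<j$, according to whether its top node is a proper ancestor of $y_0$ or equals $y_i$; and $V_{e_{y_j}}=\bigsqcup_{i>j}U_i$. Hence
$$\deg(p_{-1})=w(y_0),\qquad\deg(p_j)\le k\lambda_{y_j}+\eta_{y_j}\quad(j\ge0).\tag{8}$$

**Step 4: insert the parts.** Enlarge the disc slightly near $p_0,\dots,p_m$. For $j\ge0$ replace a small disc around $p_j$ by one containing $\Lambda_{y_j}$ as a hole, and connect corresponding ends by Lemma 2, with at most $\deg(p_j)^2$ crossings. Remove a small neighborhood of $p_{-1}$, so that the edges at $p_{-1}$ become dangling ends on the boundary. This is $\mathrm{Lay}(Q)$. By (8) the number of new crossings is at most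
$$C\sum_{x\in Q}(\lambda_x^2+\eta_x^2)+k\,w(y_0)^2.\tag{9}$$

### 12.3. Summation

The terms $w(y_0)^2$ occur only at tops of leader paths, and each top $y_0\ne r$ is a non-leader child of its parent; $w(r)=0$. Fix a node $z$. By Cauchy–Schwarz and $|A_f|\le k$, $w(f)^2\le k\sum_{a\in A_f}d_f(a)^2$. Every $A_f$ with $f$ a child of $z$ is contained in $B_z=A_z\cup N_z$, and $\sum_{f\ne e_z}d_f(a)^2\le\big(\sum_{f\ne e_z}d_f(a)\big)^2$. For $a\in A_z$ the sum in brackets is at most $l_z(a)\le\lambda_z$; for $a\in N_z$ it is at most $\deg(a)$. Hence
$$\sum_{f\ne e_z}w(f)^2\le k\sum_{f\ne e_z}\sum_{a\in A_f}d_f(a)^2\le k^2\lambda_z^2+k\sum_{a\in N_z}\deg(a)^2.\tag{10}$$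
Now add (7) over all nodes and (9) over all leader paths. Use (4) for the $\eta_x^2$, (10) for the $w(y_0)^2$, the identity $\sum_x\sum_{v\in N_x}\deg(v)^2=\Theta$, and Lemma 8. The drawing $\mathrm{Lay}$ of the root path is a drawing of $G$ with at most
$$C\sum_x\lambda_x^2+C\,\Theta\le C\,\Theta$$
crossings. Cut off the loops of self-crossing edges. This proves Theorem 1. $\blacksquare$

## 13. Weights, converses and constants

**Theorem 2 (weighted version).** For every $H$ there is $c$ such that for every $H$-minor-free $G$ and every $w:E(G)\to[0,\infty)$, with $W(v)=\sum_{e\ni v}w(e)$,
$$\inf_{\text{drawings}}\ \sum_{\text{crossings }\{e,f\}}w(e)w(f)\ \le\ c\sum_vW(v)^2 .$$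

*Proof.* **Step 1: integral weights.** We may assume $H=K_h$ with $h\ge5$. Real weights follow by approximating $w$ from above by rational weights. Both sides scale quadratically, so we may assume that $w$ is integral. Delete edges of weight $0$; they contribute nothing and can be added back arbitrarily.

**Step 2: weights become parallel paths.** Replace each edge $uv$ by $w(uv)$ paths of length $2$, obtaining the simple graph $G'$. It is $K_h$-minor-free. Indeed, it is a subgraph of $G$ together with degree-$2$ vertices $z$, each attached to an adjacent pair $u,v$. In a model of $K_h$ the set $\{z\}$ is not a branch set, as $h-1>2$. If $z$ lies in a larger branch set, that set contains $u$ or $v$, and $z$ may be removed, because the edge $uv$ takes over its role: it joins $u$ and $v$ inside the branch set if both belong to it, and otherwise it gives the adjacency that $z$ gave. Removing all such $z$ leaves a $K_h$ minor of $G$, a contradiction.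

Each middle vertex has degree $2$, so
$$\sum_{v\in V(G')}\deg_{G'}(v)^2=\sum_vW(v)^2+4\sum_ew(e)\le3\sum_vW(v)^2,$$
as $2\sum_ew(e)=\sum_vW(v)\le\sum_vW(v)^2$ for integers.

**Step 3: choose a path at random.** Take a drawing of $G'$ from Theorem 1, and for each $e\in E(G)$ choose one of its $w(e)$ paths, uniformly and independently. (A chosen path that crosses itself has its loops cut off.) A crossing of $G'$ between a path of $e$ and a path of $f\ne e$ survives with probability $\frac1{w(e)w(f)}$ and then has weight $w(e)w(f)$. So the expected weighted number of crossings is at most the number of crossings of the drawing of $G'$, which is at most $3c_{K_h}\sum_vW(v)^2$. $\square$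

**Theorem 3.** For a minor-closed class $\mathcal G$ the following are equivalent: (i) $\mathcal G$ is not the class of all graphs; (ii) $\mathrm{cr}(G)\le c\sum_v\deg(v)^2$ on $\mathcal G$ for some $c$; (iii) $\mathrm{cr}(G)\le c\,\Delta(G)|G|$ on $\mathcal G$ for some $c$.

*Proof.* If (i) holds, $\mathcal G$ excludes some graph as a minor, so (ii) is Theorem 1, and (iii) follows by Mader's theorem as in Section 3. For the converses we show that (ii) and (iii) fail for the class of all graphs. Take a drawing of $K_n$, $n\ge5$, with the fewest crossings. Each $K_5$ contains a crossing. By Lemma 1 a crossing involves four vertices, so it lies in $n-4$ copies of $K_5$. Hence $\mathrm{cr}(K_n)\ge\binom n5/(n-4)=n(n-1)(n-2)(n-3)/120$. But $\sum_v\deg(v)^2=n(n-1)^2$ and $\Delta(K_n)|K_n|=n(n-1)$, which are of smaller order. $\square$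

**Theorem 4 (exponent and constant).** The exponent $2$ in Theorem 1 cannot be lowered, already for $H=K_5$. Moreover, for $h\ge5$, any valid constant for $H=K_h$ satisfies $c_{K_h}\ge(h-3)/36$.

*Proof.* By Section 1, $K_{s,n}$ has no $K_{s+2}$ minor. Also $\sum_v\deg(v)^2=sn^2+ns^2$. Take $s=h-2\ge3$ and let $n\to\infty$: the ratio of the bound (1) to $\sum_v\deg(v)^2$ tends to $(s-1)/36=(h-3)/36$. For the exponent take $s=3$: the graph $K_{3,n}$ is $K_5$-minor-free and $\mathrm{cr}(K_{3,n})\ge n(n-1)/6$, whereas $\sum_v\deg(v)^p=3n^p+3^pn=o(n^2)$ for $p<2$. $\square$

**Theorem 5 (bounded pathwidth, explicit constant).** Every graph (or multigraph) of pathwidth $k$ has a *convex* drawing (vertices on a circle, edges drawn as chords) with at most $k\sum_v\deg(v)^2$ crossings. The factor $k$ is optimal up to an absolute constant, even for unrestricted drawings.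

*Proof.* The bound is Lemma 4. For the optimality let $k\ge3$ and $n\ge k$. The graph $K_{k,n}$ has pathwidth at most $k$: take the side of size $k$ plus one further vertex as bags. It has pathwidth exactly $k$, since contracting $k-1$ disjoint edges of a $K_{k,k}$ gives a $K_{k+1}$ minor, and a graph with this minor has pathwidth at least $k$. Here $k\sum_v\deg(v)^2=k^2n^2+k^3n$, while (1) gives $\mathrm{cr}(K_{k,n})\ge k(k-1)n(n-1)/36$. As $n\to\infty$ the ratio of the second quantity to the first tends to $\frac{k-1}{36k}\ge\frac1{54}$. $\square$
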